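\title{Faces with a prescribed number of sides in regular drawings of complete graphs}

\begin{abstract}
The sides and diagonals of a regular $n$-gon cut it into convex polygons. We show that for every $k\ge 3$ and all sufficiently large $n$ one of these polygons has exactly $k$ vertices. The faces are found near a side of the $n$-gon: for odd $M$, the $\tau(M)$ diagonals indexed by the factorizations $M=pq$ almost pass through one point of the symmetry axis of the side, and for $n^2\ge 2M^3$ all of them bound a common face with $\tau(M)+2$ sides. Varying $M$ gives lower bounds for the number of faces with $k$ sides and for the largest number of sides of a face.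
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{rectilinear drawing} of the complete graph $K_n$ represents the vertices by $n$ distinct points of the plane, no three on a line, and each edge by the segment joining its end-vertices. The drawing is \emph{regular} if the $n$ points are the vertices of a regular convex $n$-gon; we then call its edges \emph{chords}. Let $D\subset\mathbb{R}^2$ be the union of the segments. A \emph{face} is a non-empty connected component of $\mathbb{R}^2\setminus D$. Every bounded face is a convex polygon, and a bounded face whose polygon has exactly $k$ vertices is a \emph{$k$-face}. Several edges may cross at one point; such a point counts as a single vertex of the polygon. We answer the following question, which comes from the work of Balko, Br\"otzner, Klute and Tkadlec \cite{BBKT}.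

\begin{quote}
\emph{Is there, for every integer $k\ge3$, an integer $n(k)$ such that every regular drawing of $K_n$ with $n\ge n(k)$ contains a $k$-face?}
\end{quote}

For $n=3$ the only bounded face is a triangle, for $n=4$ there are four triangles, and for $n=5$ there are ten triangles and a pentagon (see Section~\ref{sec:allk}), so a $5$-face can occur without a $4$-face. As $n$ grows one expects to see faces of every shape, and hence the answer yes. But the obvious tools do not prove it. The regular drawing of $K_n$ is not part of the regular drawing of $K_{n+1}$, so there is no induction on $n$. Symmetry helps only at the center: for odd $n$ no chord passes through the center, and the face containing it is invariant under rotation by $2\pi/n$, so its number of vertices is a multiple of $n$; for even $n$ the center is a crossing of $n/2$ diameters. To certify a $k$-face for \emph{every} large $n$ one must name $k$ chords and show that none of the remaining chords, of which there are about $n^2/2$, enters the polygon they bound. This is feasible in a region where the drawing converges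 to a fixed picture as $n\to\infty$, and the neighborhood of a side of the $n$-gon is such a region.

\begin{theorem}\label{thm:main}
For every $k\ge3$ there is $n(k)$ such that every regular drawing of $K_n$ with $n\ge n(k)$ contains a $k$-face. One may take $n(3)=3$, $n(4)=6$, and $n(k)=\lceil\sqrt2\cdot 27^{(k-3)/2}\rceil$ for $k\ge5$. The values $n(3)=3$ and $n(4)=6$ are best possible.
\end{theorem}

The source of these faces is arithmetic. Let $\tau(M)$ be the number of positive divisors of $M$; recall that $\tau(p_1^{e_1}\cdots p_j^{e_j})=(e_1+1)\cdots(e_j+1)$ for distinct primes $p_i$.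

\begin{theorem}\label{thm:divisor}
Let $M\ge5$ be odd and $n^2\ge 2M^3$. Then the regular drawing of $K_n$ contains at least $n$ faces that are $(\tau(M)+2)$-faces.
\end{theorem}

Different values of $M$ give different faces, and counting the admissible $M$ gives quantitative bounds. Logarithms are natural.

\begin{theorem}\label{thm:count}
\begin{enumerate}
\item[(i)] The number of $k$-faces of the regular drawing of $K_n$ is at least
\[
n\cdot\#\{M \text{ odd}:\ 5\le M\le (n^2/2)^{1/3},\ \tau(M)=k-2\}.
\]
Consequently, for fixed $k\ge4$, if $r$ is the smallest prime factor of $k-2$, then for all large $n$ there are at least $c_k\, n^{1+\frac{2}{3(r-1)}}/\log n$ faces that are $k$-faces, with $c_k>0$. For even $k$ this bound is $c_k\, n^{5/3}/\log n$.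
\item[(ii)] For every $n$, and in particular for every even $n$, there is a face with at least $2^{(2/3+o(1))\log n/\log\log n}$ sides, where $o(1)\to0$ as $n\to\infty$.
\end{enumerate}
\end{theorem}

For odd $n$ the central face already has at least $n$ sides, so part (ii) carries information for even $n$.

\section{From the circle to a parabola}\label{sec:parabola}

All regular drawings of $K_n$ are similar, so we fix one. Let $n\ge3$ and $h=\pi/(2n)$, and take as vertices
\[
v_a=(\cos 2ha,\ \sin 2ha),\qquad a \text{ odd},\quad -n<a\le n .
\]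
These are $n$ points of the unit circle at angular distance $4h=2\pi/n$, and the $x$-axis is the symmetry axis of the side $v_{-1}v_1$. For real $s$ with $|s|<n$ put
\[
t_s=\tan(hs).
\]
This is an odd increasing function of $s$, convex on $[0,n)$.

Chords of a parabola have simpler equations than chords of a circle, and a projective map exchanges the two curves without changing the number of vertices of any face. Define
\[
\varphi(x,y)=(X,Y)=\Big(\frac{y}{1+x},\ \frac{1-x}{1+x}\Big).
\]
Since $1+Y=2/(1+x)$, this is a homeomorphism from the half-plane $\{x>-1\}$ onto the half-plane $\{Y>-1\}$, with inverse $x=\frac{1-Y}{1+Y}$, $y=\frac{2X}{1+Y}$. It maps segments onto segments: for points $A,B$ with first coordinates $x_A,x_B>-1$ and $0\le\lambda\le1$,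
\[
\varphi\big((1-\lambda)A+\lambda B\big)=(1-\mu)\varphi(A)+\mu\varphi(B),\qquad
\mu=\frac{\lambda(1+x_B)}{(1-\lambda)(1+x_A)+\lambda(1+x_B)},
\]
and $\mu$ increases from $0$ to $1$ with $\lambda$. As $\varphi$ is a bijection, $\varphi^{-1}$ also maps segments onto segments. So both maps send a convex polygon to a convex polygon with the same number of vertices.

The half-angle formulas give $\varphi(\cos\theta,\sin\theta)=(\tan\frac\theta2,\tan^2\frac\theta2)$. Thus the circle becomes the parabola $Y=X^2$, and $\varphi(v_a)=(t_a,t_a^2)$ for $|a|<n$. For odd $n$ there is one more vertex, $v_n=(-1,0)$; it is the only point of $D$ outside the domain of $\varphi$. Write $D^*=\varphi(D\setminus\{(-1,0)\})$. The reflection $y\mapsto-y$ becomes $X\mapsto-X$, and the open radius $\{0<x<1,\ y=0\}$ becomes $\{X=0,\ 0<Y<1\}$.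

We work in the open strip $S=\{|X|<t_1\}$ above the image of the side $v_{-1}v_1$. For odd $p,q\in[1,n-1]$ let $\ell_{p,q}$ denote both the affine function
\[
\ell_{p,q}(X)=(t_q-t_p)X+t_pt_q
\]
and its graph, the line through $(-t_p,t_p^2)$ and $(t_q,t_q^2)$. Note that $\ell_{p,q}(-X)=\ell_{q,p}(X)$. From now on \emph{the indices $p,q$ of a line are odd integers in $[1,n-1]$}.

\begin{lemma}\label{lem:strip}
The set $D^*\cap S$ is the part inside $S$ of the union of all lines $\ell_{p,q}$.
\end{lemma}

\begin{proof}
If $a,b\ne n$ have the same sign, the image of $v_av_b$ is a segment whose endpoints both lie in $\{X\ge t_1\}$ or both in $\{X\le-t_1\}$, so it misses $S$. On a chord $v_nv_a$ the ratio $X=y/(1+x)$ is the constant $t_a$, and $|t_a|\ge t_1$, so its image misses $S$ too. The remaining chords are the $v_{-p}v_q$. The image of $v_{-p}v_q$ is the part of $\ell_{p,q}$ over $[-t_p,t_q]\supseteq[-t_1,t_1]$.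
\end{proof}

So inside $S$ the drawing is an arrangement of full lines, and faces can be recognized as follows.

\begin{lemma}\label{lem:criterion}
Let $P\subset\{Y>-1\}$ be a closed convex polygon with $k$ vertices whose interior $F$ lies in $S$. If no line $\ell_{p,q}$ meets $F$ and $\partial P\subset D^*$, then $\varphi^{-1}(F)$ is a $k$-face.
\end{lemma}

\begin{proof}
The set $G=\varphi^{-1}(F)$ is the interior of the convex $k$-gon $\varphi^{-1}(P)$. It misses $D$ by Lemma~\ref{lem:strip}, and its boundary $\varphi^{-1}(\partial P)$ lies in $D$. So $G$ is connected, and both open and closed in $\mathbb{R}^2\setminus D$; hence it is a component.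
\end{proof}

The faces we construct lie below the two lines $\ell_{1,M}$ and $\ell_{M,1}$, which start at the ends of the side. The next lemma reduces the question whether another line stays above this roof to a comparison on the axis $X=0$.

\begin{lemma}\label{lem:above}
Let $M\le n-1$ be odd and positive. If $t_pt_q\ge t_1t_M$, then $\ell_{p,q}(X)\ge\min\{\ell_{1,M}(X),\ell_{M,1}(X)\}$ for $|X|\le t_1$.
\end{lemma}

\begin{proof}
Expanding the product shows $\ell_{p,q}(-t_1)=t_1^2+(t_p-t_1)(t_q+t_1)\ge t_1^2=\ell_{1,M}(-t_1)$, and $\ell_{p,q}(0)=t_pt_q\ge t_1t_M=\ell_{1,M}(0)$. Two affine functions that compare at the ends of an interval compare on it, so $\ell_{p,q}\ge\ell_{1,M}$ on $[-t_1,0]$. The hypothesis is symmetric in $p,q$, so also $\ell_{q,p}\ge\ell_{1,M}$ on $[-t_1,0]$, which says $\ell_{p,q}\ge\ell_{M,1}$ on $[0,t_1]$.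
\end{proof}

\section{The limiting arrangement and the first pentagon}\label{sec:limit}

This section explains where the faces come from; the proofs in the later sections do not depend on it.

Rescale by $X=h\xi$, $Y=h^2\eta$. For fixed $a$ we have $t_a/h\to a$ as $n\to\infty$, so $\ell_{p,q}$ tends to the line
\[
\lambda_{p,q}:\quad \eta=(q-p)\xi+pq
\]
and $S$ tends to the strip $|\xi|<1$. The line $\lambda_{p,q}$ crosses the axis $\xi=0$ at height $pq$. Hence for each odd $M$ exactly $\tau(M)$ of these lines pass through the point $P_M=(0,M)$, one for each factorization $M=pq$, and no line crosses the axis strictly between $P_{M-2}$ and $P_M$.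

For $M\ge5$ the face of the limiting arrangement between $P_{M-2}$ and $P_M$ is the kite
\[
M-2+(M-3)|\xi|<\eta<M-(M-1)|\xi| ,
\]
bounded by $\lambda_{1,M-2},\lambda_{M-2,1},\lambda_{1,M},\lambda_{M,1}$, with lateral corners at $\xi=\pm\frac1{M-2}$. Indeed, a line with $pq\le M-2$ has intercept at most $M-2$ and slope at most $M-3$ in absolute value, so it stays below the floor. A line with $pq\ge M$ lies above $\lambda_{1,M}$ at $\xi=0$ and at $\xi=-1$, where $\lambda_{p,q}=1+(p-1)(q+1)\ge1=\lambda_{1,M}$; with the mirror statement, it stays above the roof. The other $\tau(M)-2$ lines through $P_M$ touch the kite only at its top vertex.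

In the true drawing $a$ is replaced by $t_a/h$, and the concurrence at $P_M$ breaks up. The smallest case with a third line is $M=9$ (Figure~\ref{fig:nine}). The lines $\ell_{1,9}$ and $\ell_{9,1}$ still meet on the axis, at height $t_1t_9$, and $\ell_{3,3}$ is horizontal at height $t_3^2$. From $\tan x=x+\frac13x^3+O(x^5)$,
\[
t_1t_9=9h^2+246h^4+O(h^6),\qquad t_3^2=9h^2+54h^4+O(h^6).
\]
So for large $n$ the line $\ell_{3,3}$ passes below the top vertex and cuts it off. It meets $\ell_{1,9}$ and $\ell_{9,1}$ at $X=\mp\rho$ with $\rho=(t_1t_9-t_3^2)/(t_9-t_1)=24h^3+O(h^5)$, while the lateral corners are at $|X|=\frac17h+O(h^3)$. The cut is much narrower than the kite, and the five lines bound a pentagon.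

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=1.35]
\fill[gray!25] (0,2)--(-1,0.857)--(0,0)--(1,0.857)--cycle;
\draw (-1.4,0.4)--(0.5,2.571) node[above] {$\lambda_{1,9}$};
\draw (1.4,0.4)--(-0.5,2.571) node[above] {$\lambda_{9,1}$};
\draw (-0.4,-0.343)--(1.4,1.2) node[right] {$\lambda_{1,7}$};
\draw (0.4,-0.343)--(-1.4,1.2) node[left] {$\lambda_{7,1}$};
\draw (-1.4,2)--(1.4,2) node[right] {$\lambda_{3,3}$};
\begin{scope}[xshift=4.2cm]
\fill[gray!25] (-0.35,1.6)--(-1,0.857)--(0,0)--(1,0.857)--(0.35,1.6)--cycle;
\draw (-1.4,0.4)--(0.5,2.571) node[above] {$\ell_{1,9}$};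
\draw (1.4,0.4)--(-0.5,2.571) node[above] {$\ell_{9,1}$};
\draw (-0.4,-0.343)--(1.4,1.2) node[right] {$\ell_{1,7}$};
\draw (0.4,-0.343)--(-1.4,1.2) node[left] {$\ell_{7,1}$};
\draw (-1.4,1.6)--(1.4,1.6) node[right] {$\ell_{3,3}$};
\end{scope}
\end{tikzpicture}
\caption{The lines with $pq=7$ and $pq=9$. Left: in the limit $n\to\infty$ the three lines with $pq=9$ pass through one point, and the face below it is a kite. Right (schematic): in the regular drawing with large $n$ the line $\ell_{3,3}$ is slightly lower and cuts off the top of the kite, leaving a pentagon.}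
\label{fig:nine}
\end{figure}

For general $M$ we want \emph{every} line with $pq=M$ to contribute a side to the roof. For fixed $M=pq$ let $\sigma=t_q-t_p$ and $H=t_pt_q$ be the slope and the intercept of $\ell_{p,q}$. Using $p^2+q^2=(q-p)^2+2M$,
\[
H=Mh^2+\tfrac13M(p^2+q^2)h^4+O(h^6)=Mh^2+\tfrac23M^2h^4+\tfrac13Mh^2\,\sigma^2+O(h^6).
\]
To this order the intercept is a convex quadratic function of the slope, and convexity is the condition that puts all lines on their lower envelope. The top vertex of the kite then opens into a chain of $\tau(M)$ sides, and with the two sides of the floor we get $\tau(M)+2$. The expansion also suggests the range of $M$: the top of the roof rises by about $\frac13M^3h^4$, and this must be small compared with the gap $2h^2$ to the next family of lines. So $M^3h^2$ must be bounded, which is the shape of the condition $n^2\ge2M^3$.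

Two things are missing from this sketch. The convexity has to hold exactly, not only to leading order; and the lines with indices comparable to $n$, for which $t_a\approx ha$ is false, have to be excluded as well.

\section{Inequalities for the tangent}\label{sec:tan}

The first lemma is the exact form of the convexity. On the curve $xy=c$ the substitution $x=\sqrt c\,e^{-s}$, $y=\sqrt c\,e^{s}$ makes the derivatives of $x$ and $y$ equal to $-x$ and $y$.

\begin{lemma}\label{lem:convex}
Let $0<c<\pi^2/4$, and for $s$ in the interval $I=\{s:\sqrt c\,e^{|s|}<\pi/2\}$ put $x=\sqrt c\,e^{-s}$, $y=\sqrt c\,e^{s}$, $\sigma=\tan y-\tan x$ and $H=\tan x\tan y$. Then $\sigma$ is strictly increasing in $s$, and $H$, as a function of $\sigma$, has strictly increasing derivative.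
\end{lemma}

\begin{proof}
Let $a=\tan x$, $b=\tan y$, $\alpha=x(1+a^2)$, $\beta=y(1+b^2)$, all positive, and let $'$ denote $d/ds$. Then $a'=-\alpha$ and $b'=\beta$, so $\sigma'=\alpha+\beta>0$ and $H'=a\beta-b\alpha$. It remains to show that $R=dH/d\sigma=H'/\sigma'$ has $R'>0$. We have $H''=-2\alpha\beta+a\beta'-b\alpha'$, and therefore
\begin{align*}
(\alpha+\beta)^2R'&=(-2\alpha\beta+a\beta'-b\alpha')(\alpha+\beta)-(a\beta-b\alpha)(\alpha'+\beta')\\
&=-2\alpha\beta(\alpha+\beta)+(a+b)(\alpha\beta'-\beta\alpha'),
\end{align*}
because the terms $a\beta\beta'$ and $b\alpha\alpha'$ cancel. Next, $\beta'=y(1+b^2)+2yb\beta=\beta(1+2by)$ and $\alpha'=-x(1+a^2)-2xa\alpha=-\alpha(1+2ax)$, so $\alpha\beta'-\beta\alpha'=2\alpha\beta(1+ax+by)$. Hence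
\begin{align*}
(\alpha+\beta)^2R'&=2\alpha\beta\big[(a+b)(1+ax+by)-x-xa^2-y-yb^2\big]\\
&=2\alpha\beta\big[(a-x)+(b-y)+ab(x+y)\big],
\end{align*}
which is positive since $\tan u>u$ on $(0,\pi/2)$.
\end{proof}

A first consequence is that among the lines with a given product of indices, the two extreme ones cross the axis highest.

\begin{lemma}\label{lem:extreme}
If $p,q\ge1$ and $pq<n$, then $t_pt_q\le t_1t_{pq}$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:convex} with $c=h^2pq$. The pairs $(x,y)=(hp,hq)$ and $(h,hpq)$ lie on the curve, at parameters $s_0=\frac12\log(q/p)$ and $s_1=\frac12\log(pq)\ge|s_0|$, and both are in $I$ since $hpq<\pi/2$. Replacing $s$ by $-s$ fixes $H$ and changes the sign of $\sigma$, so $H$ is an even function of $\sigma$. Its derivative is odd and increasing, hence positive for $\sigma>0$. So $H$ increases with $|\sigma|$, and thus with $|s|$.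
\end{proof}

To bound the height of the roof we need an explicit upper bound for $\tan$; lower bounds will all come from $\tan x>x$, which holds on the whole range $(0,\pi/2)$ and so also handles the large indices.

\begin{lemma}\label{lem:upper}
For $0\le x\le\frac12$ we have $\tan x\le x(1+\frac25x^2)$.
\end{lemma}

\begin{proof}
We have $\sin x\le x(1-\frac{x^2}6+\frac{x^4}{120})$ and $\cos x\ge1-\frac{x^2}2>0$, and
\[
\Big(1+\frac25x^2\Big)\Big(1-\frac{x^2}{2}\Big)-\Big(1-\frac{x^2}6+\frac{x^4}{120}\Big)=\frac{x^2}{15}-\frac{5x^4}{24}\ge0\quad\text{for } x^2\le\frac{8}{25}. \qedhere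
\]
\end{proof}

\section{The face below the lines with $pq=M$}\label{sec:face}

Let $M$ be odd with $5\le M<n$, and let $K=\tau(M)\ge2$. We define the roof and the floor of the prospective face,
\[
U(X)=\min_{pq=M}\ell_{p,q}(X),\qquad
V(X)=\max\{\ell_{1,M-2}(X),\ell_{M-2,1}(X)\}=t_1t_{M-2}+(t_{M-2}-t_1)|X| .
\]
Both functions are even; $U$ is concave and $V$ is convex.

\subsection*{The roof}
Let $1=d_1<\dots<d_K=M$ be the divisors of $M$ and let $L_i=\ell_{M/d_i,\,d_i}$, with slope $\sigma_i$ and intercept $H_i$; thus $L_1=\ell_{M,1}$ and $L_K=\ell_{1,M}$. The pairs $(hM/d_i,hd_i)$ lie on the curve of Lemma~\ref{lem:convex} with $c=h^2M$, in order of increasing parameter and with entries in $[h,hM]\subset(0,\pi/2)$. Hence $\sigma_1<\dots<\sigma_K$, and by the mean value theorem the difference quotients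
\[
\rho_i=\frac{H_{i+1}-H_i}{\sigma_{i+1}-\sigma_i}\qquad(1\le i\le K-1)
\]
satisfy $\rho_1<\dots<\rho_{K-1}$.

\begin{lemma}\label{lem:roof}
The function $U$ on $\mathbb{R}$ is piecewise linear with exactly $K-1$ breakpoints, at $X=-\rho_{K-1}<\dots<-\rho_1$, and $U=\ell_{1,M}$ on $(-\infty,-\rho_{K-1}]$. Moreover $|\rho_i|\le\rho_{K-1}$ for all $i$, and $\rho_{K-1}=0$ if $M$ is prime.
\end{lemma}

\begin{proof}
Since $L_{i+1}(X)-L_i(X)=(\sigma_{i+1}-\sigma_i)(X+\rho_i)$, we have $L_{i+1}<L_i$ to the left of $-\rho_i$ and $L_{i+1}>L_i$ to the right of it. Put $\rho_0=-\infty$ and $\rho_K=\infty$, and let $-\rho_j<X<-\rho_{j-1}$. For $i\le j-1$ we have $X<-\rho_i$, and for $i\ge j$ we have $X>-\rho_i$. So $L_1(X)>\dots>L_j(X)$ and $L_j(X)<\dots<L_K(X)$, that is, $U=L_j$ on this interval. The slopes are distinct, so each $-\rho_i$ is a breakpoint. The symmetry $d_{K+1-i}=M/d_i$ gives $\sigma_{K+1-i}=-\sigma_i$ and $H_{K+1-i}=H_i$, hence $\rho_{K-i}=-\rho_i$. Thus $-\rho_{K-1}=\rho_1\le\rho_i\le\rho_{K-1}$, and $\rho_1=-\rho_1$ when $K=2$.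
\end{proof}

\subsection*{The lateral corners}
As in the kite, the left corner should be the crossing of $\ell_{1,M}$ and $\ell_{M-2,1}$. Solving $t_1t_M-(t_M-t_1)w=t_1t_{M-2}+(t_{M-2}-t_1)w$ shows that it lies over $X=-w$, where
\[
w=\frac{t_1(t_M-t_{M-2})}{t_M+t_{M-2}-2t_1}.
\]
We have $0<w<t_1$; the second inequality is equivalent to $t_1<t_{M-2}$, which holds because $M\ge5$.

\begin{proposition}\label{prop:face}
Let $M$ be odd, $5\le M<n$, $K=\tau(M)$, and assume that
\begin{enumerate}
\item[(a)] $t_pt_q\ge t_1t_M$ for all odd $p,q\in[1,n-1]$ with $pq\ge M+2$;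
\item[(b)] $\rho_{K-1}<w$.
\end{enumerate}
Put $F_M=\{(X,Y):|X|<w,\ V(X)<Y<U(X)\}$. Then $G_M=\varphi^{-1}(F_M)$ is a $(K+2)$-face. The set $F_M$ is symmetric under $X\mapsto-X$ and meets the axis $X=0$ in the interval $t_1t_{M-2}<Y<U(0)$, where $U(0)\le t_1t_M\le1$.
\end{proposition}

Hypothesis (a) keeps the lines of the higher families above the roof; an example in Section~\ref{sec:allk} shows that it can fail. Hypothesis (b) says that all breakpoints of the roof lie between the lateral corners. If it fails, then $\ell_{1,M}\le V$ on the whole range $X\le-\rho_{K-1}$ where $U=\ell_{1,M}$, and this line contributes no side. By Lemma~\ref{lem:roof}, (b) holds whenever $M$ is prime.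

\begin{proof}
\emph{No line meets $F_M$.} The product $pq$ is odd, so $pq\le M-2$, $pq=M$ or $pq\ge M+2$. Let $pq\le M-2$. By Lemma~\ref{lem:extreme}, $t_pt_q\le t_1t_{pq}\le t_1t_{M-2}$, and $|t_q-t_p|\le t_{M-2}-t_1$ because $1\le p,q\le M-2$. So $\ell_{p,q}\le V$ everywhere. If $pq=M$, then $\ell_{p,q}\ge U$ by definition. If $pq\ge M+2$, then (a) and Lemma~\ref{lem:above} give $\ell_{p,q}\ge\min\{\ell_{1,M},\ell_{M,1}\}\ge U$ on $[-t_1,t_1]$.

\emph{The shape of $F_M$.} By (b) we have $-w<-\rho_{K-1}$, so Lemma~\ref{lem:roof} gives $U(-w)=\ell_{1,M}(-w)=\ell_{M-2,1}(-w)=V(-w)$, and $U(w)=V(w)$ by symmetry. An even concave function is largest at $0$, so $U(0)\ge U(w)=V(w)>V(0)$. The function $U-V$ is concave, vanishes at $\pm w$ and is positive at $0$; hence it is positive on $(-w,w)$. So $F_M$ is the interior of a convex polygon $P$ bounded by the graphs of $U$ and $V$ over $[-w,w]\subset(-t_1,t_1)$. These graphs consist of pieces of lines $\ell_{p,q}$ inside $S$, so $\partial P\subset D^*$ by Lemma~\ref{lem:strip}. On $P$ we have $Y\ge V(0)>0$. By Lemma~\ref{lem:criterion}, $G_M$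 is a face with as many vertices as $P$.

\emph{The vertices of $P$.} The roof has $K-1$ breakpoints, and all lie in $(-w,w)$ because $|\rho_i|\le\rho_{K-1}<w$. The floor has one, at $X=0$, because $t_{M-2}-t_1\ne0$. The point over $-w$ is a vertex because the roof leaves it with slope $t_M-t_1>0$ and the floor with slope $-(t_{M-2}-t_1)<0$; its mirror image over $w$ is a vertex too. The total is $(K-1)+1+2=K+2$.

The symmetry and the intersection with the axis are read off from the definition. Finally $U(0)\le\ell_{1,M}(0)=t_1t_M\le\tan h\,\tan(\frac\pi2-h)=1$, as $hM\le h(n-1)=\frac\pi2-h$.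
\end{proof}

\section{Proof of Theorem~\ref{thm:divisor}}\label{sec:divisor}

Let $M\ge5$ be odd and $n^2\ge2M^3$; in particular $n>M$. The hypothesis on $n$ is used through one estimate, which says that the top of the roof has risen from its limiting height $Mh^2$ by less than a third of the gap $2h^2$:
\begin{equation}\label{eq:top}
t_1t_M<\big(M+\tfrac23\big)h^2 .
\end{equation}
To prove it, note that $h^2M^3=\pi^2M^3/(4n^2)\le\pi^2/8<\frac54$. Then $(hM)^2<\frac5{4M}\le\frac14$, so Lemma~\ref{lem:upper} applies to $h$ and $hM$:
\begin{align*}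
\frac{t_1t_M}{h^2}&\le M\Big(1+\frac25h^2\Big)\Big(1+\frac25h^2M^2\Big)
=M+\frac25h^2M^3\Big(1+\frac1{M^2}\Big)+\frac4{25}\cdot\frac{(h^2M^3)^2}{M^3}\\
&\le M+\frac12\cdot\frac{26}{25}+\frac14\cdot\frac1{125}=M+0.522 .
\end{align*}

\emph{Hypothesis (a).} If $pq\ge M+2$, then $t_pt_q>h^2pq\ge(M+2)h^2>t_1t_M$ by \eqref{eq:top}.

\emph{Hypothesis (b).} We may assume that $M$ is composite. Let $m\ge3$ be its smallest prime factor. Then $d_{K-1}=M/m$, $L_{K-1}=\ell_{m,M/m}$, and
\[
\rho_{K-1}=\frac{t_1t_M-t_mt_{M/m}}{(t_M-t_1)-(t_{M/m}-t_m)} .
\]
By \eqref{eq:top} and $t_mt_{M/m}>Mh^2$, the numerator is less than $\frac23h^2$. Convexity of $s\mapsto t_s$ and $t_0=0$ give $t_{M/m}\le t_{M/3}\le\frac13t_M$, and $t_m\ge\frac13t_1$, so the denominator is at least $\frac23(t_M-t_1)$. Thus $\rho_{K-1}<h^2/(t_M-t_1)$. In the formula for $w$ we have $t_1>h$, and $t_M-t_{M-2}>2h$ because $\tan'>1$ on $(0,\pi/2)$, while the denominator is positive and less than $2(t_M-t_1)$. Therefore $w>h^2/(t_M-t_1)>\rho_{K-1}$.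

Proposition~\ref{prop:face} now gives a $(\tau(M)+2)$-face $G_M$. The $n$ rotations about the center by multiples of $2\pi/n$ preserve $D$, so they map $G_M$ to faces of the same kind, and it remains to see that these $n$ faces are distinct. We mark each face by its centroid. The centroid of a non-empty bounded open convex set moves with the set under isometries, and it lies in the set: otherwise the set would lie strictly on one side of a line through the centroid, and the signed distance to that line could not have mean zero. As $G_M$ is symmetric about the $x$-axis, its centroid $g_M$ lies on the $x$-axis, and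
\begin{equation}\label{eq:centroid}
\varphi(g_M)=(0,Y_M)\quad\text{with}\quad 0<t_1t_{M-2}<Y_M<t_1t_M\le1 .
\end{equation}
So $g_M=(x_M,0)$ with $0<x_M<1$. It is not the center, its $n$ rotated copies are distinct, and hence so are the $n$ rotated faces. \hfill$\square$

\section{Proof of Theorem~\ref{thm:main}}\label{sec:allk}

\subsection*{The case $k\ge5$}
Take $M=3^{k-3}\ge9$. Then $\tau(M)+2=k$, and $n^2\ge2M^3=2\cdot27^{k-3}$ holds if and only if $n\ge\lceil\sqrt2\cdot27^{(k-3)/2}\rceil$. Theorem~\ref{thm:divisor} gives a $k$-face.

\subsection*{The case $k=3$}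
For $n=3$ the only bounded face is a triangle. For $n\ge4$ we use the degenerate member $M=3$ of the family $F_M$, in which the floor is the single line $\ell_{1,1}\equiv t_1^2$. Let
\[
F_3=\{(X,Y):|X|<t_1,\ t_1^2<Y<\min\{\ell_{1,3}(X),\ell_{3,1}(X)\}\}.
\]
Since $\ell_{1,3}(-t_1)=t_1^2=\ell_{3,1}(t_1)$, this is the open triangle with vertices $(\pm t_1,t_1^2)$ and $(0,t_1t_3)$. Its sides lie on the images of the chords $v_{-1}v_1$, $v_{-1}v_3$, $v_{-3}v_1$. The line $\ell_{1,1}$ misses $F_3$. If $(p,q)\ne(1,1)$, one index is at least $3$, so $t_pt_q\ge t_1t_3$, and $\ell_{p,q}$ misses $F_3$ by Lemma~\ref{lem:above}. Lemma~\ref{lem:criterion} gives a $3$-face. A regular drawing has $n\ge3$, so $n(3)=3$ is best possible.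

\subsection*{The case $k=4$}
Theorem~\ref{thm:divisor} with $M=5$ requires $n^2\ge250$. To reach $n\ge6$ we apply Proposition~\ref{prop:face} directly with $M=5<n$, $K=2$. Hypothesis (b) holds because $5$ is prime. For (a) let $pq\ge7$. If one index is $1$, the other is at least $7$ and $t_pt_q\ge t_1t_7>t_1t_5$. Otherwise $p,q\ge3$ and $t_pt_q\ge t_3^2$, so it suffices to show $t_1t_5\le t_3^2$. The product formulas for sines and cosines give
\begin{equation}\label{eq:fifteen}
t_1t_5=\frac{\cos4h-\cos6h}{\cos4h+\cos6h}\le\frac{1-\cos6h}{1+\cos6h}=t_3^2 ,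
\end{equation}
because $v=\cos6h\ge0$ for $n\ge6$ (as $6h=3\pi/n\le\pi/2$), and $u\mapsto\frac{u-v}{u+v}=1-\frac{2v}{u+v}$ is non-decreasing on $u>0$. So $G_5$ is a $4$-face for all $n\ge6$.

To see that $n(4)=6$ is best possible we show that the regular drawing of $K_5$ has no $4$-face. Each set of four vertices determines one pair of crossing diagonals, and three pairwise crossing diagonals would need six endpoints; so there are exactly $5$ crossing points, two on each diagonal by symmetry. The drawing is a connected plane graph with $5+5=10$ points and $5+5\cdot3=20$ edge pieces, and Euler's formula gives $20-10+1=11$ bounded faces. The $5$ sides of the pentagon border one bounded face each and the other $15$ pieces two each, so the bounded faces have $35$ boundary pieces in total. The central face has at least $5$ of them, as its number of vertices is a multiple of $5$, and each of the other ten has at least $3$. Since $5+10\cdot3=35$, the faces are one pentagon and ten triangles. \hfill$\square$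

\begin{remark}
Hypothesis (a) of Proposition~\ref{prop:face} does not follow from $M<n$. Take $n=8$ and $M=7$. Then $U(0)=t_1t_7=1$, $t_3^2<1$ because $3h<\pi/4$, and \eqref{eq:fifteen} is strict because $\cos6h>0$. So $V(0)=t_1t_5<t_3^2<U(0)$, and the line $\ell_{3,3}$ cuts through $F_7$.
\end{remark}

\section{Proof of Theorem~\ref{thm:count}}\label{sec:count}

Put $T=(n^2/2)^{1/3}$, so that Theorem~\ref{thm:divisor} applies to every odd $M$ with $5\le M\le T$. Let $\pi(z)$ be the number of primes up to $z$ and $\vartheta(z)$ the sum of their logarithms. We use Chebyshev's bound $\pi(z)\ge c\,z/\log z$ for $z\ge2$, with an absolute constant $c>0$, and the prime number theorem in the forms $\pi(z)\sim z/\log z$ and $\vartheta(z)\sim z$.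

\subsection*{Part (i)}
Let $5\le M<M'\le T$ be odd. Then $M\le M'-2$, and \eqref{eq:centroid} gives $Y_M<t_1t_M\le t_1t_{M'-2}<Y_{M'}$. So $x_M\ne x_{M'}$, and these positive numbers are the distances of $g_M$ and $g_{M'}$ from the center. Rotations preserve this distance, so no rotation of $G_M$ equals a rotation of $G_{M'}$. Each odd $M\in[5,T]$ with $\tau(M)=k-2$ thus contributes $n$ faces with $k$ vertices, all distinct, which is the first claim.

For the second claim fix $k\ge4$, let $K=k-2\ge2$ and let $r$ be the smallest prime factor of $K$. We let one prime vary, with an exponent $e$ as small as possible, since then many primes fit below $T$; as $e+1$ must divide $K$, this means $e=r-1$. Put $b=3^{K/r-1}$. For each prime $p\ge5$ the number $M=b\,p^{r-1}$ is odd, at least $5$, and has $\tau(M)=\frac Kr\cdot r=K$; different primes give different $M$. The condition $M\le T$ reads $p\le z$ with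
\[
z=(T/b)^{1/(r-1)}=\big(2^{1/3}b\big)^{-1/(r-1)}\,n^{2/(3(r-1))} .
\]
For large $n$ we have $\pi(z)\ge4$ and $z\le n$, so the number of such $M$ is $\pi(z)-2\ge\frac12\pi(z)\ge c\,z/(2\log n)$. Multiplying by $n$ gives the bound, with $c_k=\frac c2(2^{1/3}b)^{-1/(r-1)}$. For even $k$ we have $r=2$, and the exponent is $1+\frac23=\frac53$.

\subsection*{Part (ii)}
Now we want an odd $M\le T$ with many divisors. Fix $\varepsilon\in(0,1)$, put $y=(1-\varepsilon)\log T$, and let $M$ be the product of the odd primes up to $y$. As $n\to\infty$, $\log M\le\vartheta(y)=(1-\varepsilon+o(1))\log T$, so $5\le M\le T$ for large $n$. Further $\tau(M)=2^{\pi(y)-1}$. Since $\log T\sim\frac23\log n$, we have $\log y\sim\log\log n$, and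
\[
\pi(y)-1\sim\frac{y}{\log y}\sim\frac23(1-\varepsilon)\frac{\log n}{\log\log n}.
\]
Let $f(n)$ be the largest number of sides of a bounded face, and define $\gamma(n)$ by $f(n)=2^{\gamma(n)\log n/\log\log n}$. Theorem~\ref{thm:divisor} gives $f(n)>\tau(M)$ for large $n$, hence $\liminf_{n\to\infty}\gamma(n)\ge\frac23(1-\varepsilon)$. As $\varepsilon$ is arbitrary, $\liminf\gamma(n)\ge\frac23$. So $\min\{0,\gamma(n)-\frac23\}\to0$, and this quantity serves as the $o(1)$ in the statement. \hfill$\square$

\begin{thebibliography}{1}
\bibitem{BBKT}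
Martin Balko, Anna Br\"otzner, Fabian Klute and Josef Tkadlec,
\emph{Faces in rectilinear drawings of complete graphs},
arXiv:2507.00313 (2025).
\end{thebibliography}
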